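# Homology handlebodies whose fundamental groups do not map onto $F_2$

## 1. A one-relator group with the homology of $F_2$ and no map onto $F_2$

Suppose that a finitely presented group has the same first and second homology as a free group of rank $g$. Must it map onto a non-abelian free group? Harvey and Tweedy ("Co-rank of weakly parafree $3$-manifold groups", arXiv:1711.10659 (2017)) ask this for $g\ge 3$, and they ask it in particular for the fundamental groups of 3-manifolds that look homologically like handlebodies. The answer is no. We start with $g=2$ and with a group instead of a manifold, because there everything can be done by hand.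

**Definition (very large).** A group is very large if it surjects onto a non-abelian free group.

For example $F_n$ is very large exactly for $n\ge2$, and no abelian group is very large. A very large group surjects onto $F_2$, hence onto every group that can be generated by two elements. So to show that $G$ is not very large it is enough to find one 2-generator group $Q$ that is not a quotient of $G$. If $H_1(G)\cong\mathbb Z$, then $G$ is not very large, since a surjection onto $F_2$ would give one from $\mathbb Z$ onto $\mathbb Z^2$. So $g=2$ is the first case in which $H_1$ alone does not decide.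

**Fox derivatives.** Let $F$ be free on $x_0,\dots,x_n$. There are unique maps $\partial_i:F\to\mathbb Z[F]$ with $\partial_i(ab)=\partial_i a+a\,\partial_i b$ and $\partial_i x_j=1$ if $i=j$, $0$ otherwise. If $F$ acts on an abelian group $M$ and $d:F\to M$ is a derivation, meaning $d(ab)=d(a)+a\,d(b)$, then
$$d(w)=\sum_i(\partial_i w)\,d(x_i)\qquad(w\in F),\tag{1}$$
because both sides are derivations that agree on the generators. Conversely the values $d(x_i)$ can be prescribed arbitrarily. For example, with $[x_i,x_j]=x_ix_jx_i^{-1}x_j^{-1}$ and $i\neq j$,
$$\partial_i[x_i,x_j]=1-x_ix_jx_i^{-1},\qquad \partial_j[x_i,x_j]=x_i-[x_i,x_j].$$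
Suppose that $F\to H$ is a homomorphism to an abelian group and that $k\in F$ maps to $1\in H$. For a word $\hat h$ with image $h\in H$, the product rule gives, in $\mathbb Z[H]$,
$$\partial_i(\hat h k^n\hat h^{-1})=\partial_i\hat h+nh\,\partial_ik-\partial_i\hat h=nh\,\partial_i k.\tag{2}$$
So conjugates of powers let us write down any coefficient in $\mathbb Z[H]$ that we want.

**The toy group.** Let $c_{-1}=c_1=1$, $c_0=-1$, and let $\Gamma=\langle x_0,x_1,x_2\mid r\rangle$ with
$$r=\prod_{a,b\in\{-1,0,1\}}x_1^ax_2^b\,x_0^{c_ac_b}\,x_2^{-b}x_1^{-a}\;\cdot\;x_1^2x_0x_1^{-2}x_0^{-1}\;\cdot\;x_2^2[x_1,x_2]x_2^{-2}\,[x_1,x_2]^{-1}.$$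

**The toy quotient.** Let $R'=\mathbb F_3[S,T]/(S,T)^2$, a local ring with maximal ideal $\mathfrak n=(S,T)$, $\mathfrak n^2=0$, residue field $\mathbb F_3$. Put $y_1=-(1+S)$, $y_2=1+T$ and $U'=\langle y_1,y_2\rangle\subset (R')^\times$. Let $Q'$ be the subgroup of $U'\ltimes (R')^2$, with product $(u,\rho)(u',\rho')=(uu',\rho+u\rho')$, generated by $q_1=(y_1,(1,0))$ and $q_2=(y_2,(0,1))$.

**Proposition 1.** $H_1(\Gamma)\cong\mathbb Z^2$ and $H_2(\Gamma)=0$, but $Q'$ is not a quotient of $\Gamma$. So $\Gamma$ is not very large.

**Step 1: the homology of $\Gamma$.** The exponent sum of $x_0$ in $r$ is $(c_{-1}+c_0+c_1)^2+1-1=1$, and $x_1,x_2$ have exponent sum $0$. Hence $H_1(\Gamma)=\mathbb Z^2$, generated by $x_1,x_2$, and $x_0\mapsto 1$ (we write $H=H_1(\Gamma)$ multiplicatively). The presentation complex has one 2-cell, whose boundary is nonzero in the chain group, so its $H_2$ vanishes. For any connected complex $K$ the map $H_2(K)\to H_2(\pi_1(K))$ is onto (Hopf), so $H_2(\Gamma)=0$.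

**Step 2: the row of Fox derivatives.** By (2), the images in $\mathbb Z[H]$ are
$$\partial_0r= E+(x_1^2-1),\quad \partial_1r=(x_2^2-1)(1-x_2),\quad \partial_2r=(x_2^2-1)(x_1-1),$$
with $E=(x_1-1+x_1^{-1})(x_2-1+x_2^{-1})$.

**Step 3: what a surjection $\varphi:\Gamma\to Q'$ does to this row.** The composite $\Gamma\to Q'\to U'$ is onto and factors through $H$, so it gives a ring homomorphism $\theta:\mathbb Z[H]\to R'$ with $\theta(H)=U'$. Write $\theta(x_i)=\chi_i(1+\lambda_i)$ with $\chi_i\in\{\pm1\}$ and $\lambda_i\in\mathfrak n=\mathbb F_3S\oplus\mathbb F_3T$. Taking the residue $\pm1$ of $u\in U'$ is a homomorphism, and so is $\pm(1+\lambda)\mapsto\lambda$, since $\mathfrak n^2=0$. The second sends $y_1,y_2$ to $S,T$. As $\theta$ maps $H$ onto $U'$, the elements $\lambda_1,\lambda_2$ span $\mathfrak n$, so they are linearly independent. The residue of $y_1$ is $-1$, so $\chi_j=-1$ for at least one $j$. For that $j$, since $3=0$ in $R'$,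
$$\theta(x_j-1+x_j^{-1})=\theta(x_j)^{-1}(\theta(x_j)+1)^2\in\mathfrak n^2=0,$$
so $\theta(E)=0$. Further $\theta(x_i^2-1)=2\lambda_i=-\lambda_i$. Since $\mathfrak n^2=0$, only residues of cofactors matter:
$$\theta(\partial_0r)=-\lambda_1,\qquad\theta(\partial_1r)=-\lambda_2(1-\chi_2),\qquad\theta(\partial_2r)=\lambda_2(1-\chi_1).$$

**Step 4: these three elements satisfy only one linear relation over $\mathbb F_3$.** If $\sum e_i\theta(\partial_ir)=0$ with $e_i\in\mathbb F_3$, then independence of $\lambda_1,\lambda_2$ gives $e_0=0$ and $e_1(1-\chi_2)=e_2(1-\chi_1)$. The last equation is not trivial, as $1-\chi_j=2\ne0$ for some $j$. So the space of relations is one-dimensional.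

**Step 5: the surjection produces two relations.** The two $R'$-coordinates $Q'\to R'$ are derivations, by the product rule in $U'\ltimes (R')^2$. Composing with $\varphi$ gives derivations $d_1,d_2:\Gamma\to R'$. Choose $\gamma_j\in\Gamma$ with $\varphi(\gamma_j)=q_j$. Then $d_k(\gamma_j)$ is $1$ if $k=j$ and $0$ otherwise. By (1) and $d_k(r)=0$ we have $\sum_i\theta(\partial_ir)d_k(x_i)=0$. As $\theta(\partial_ir)\in\mathfrak n$ and $\mathfrak n^2=0$, only the residues of $d_k(x_i)$ enter. So the residue vectors of $(d_1(x_i))_i$ and $(d_2(x_i))_i$ lie in the relation space of Step 4. They are independent: if $c_1d_1+c_2d_2$ vanishes modulo $\mathfrak n$ on the generators $x_i$, it vanishes modulo $\mathfrak n$ on $\Gamma$, and evaluating on $\gamma_j$ gives $c_j=0$. This contradicts Step 4. $\square$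

Three features made this easy, and each will need attention. First, a sign $-1$ kills $E$, although $E$ has augmentation $1$. Second, two linear forms in two variables stay independent under every invertible substitution. Third, for a group given by a relator, we may write any row we like.

## 2. Both questions in every genus

**Definition (homology handlebody).** A compact, connected, orientable 3-manifold $M$ is a homology handlebody of genus $g$ if it has the integral homology of a handlebody of genus $g$, that is, $\tilde H_1(M)\cong\mathbb Z^g$ and $\tilde H_i(M)=0$ for $i\ne1$.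

A handlebody is one, and here $\pi_1=F_g$. The exterior of a knot in $S^3$ is a homology handlebody of genus $1$, usually with non-free group.

**Definition (corank).** The corank of a finitely generated group is the largest rank of a free quotient.

For example, $F_n$ has corank $n$ and $\mathbb Z^n$ ($n\ge1$) has corank $1$. A finitely generated group is very large exactly when its corank is at least $2$.

The questions are as follows. If $Y$ is a homology handlebody of genus $g\ge3$, is $\pi_1(Y)$ very large? More generally, if $G$ is finitely presented with $H_1(G)\cong\mathbb Z^g$, $g\ge3$, and $H_2(G)=0$, is $G$ very large? Both answers are no.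

**Theorem 1.** For every $g\ge2$ there are a finite 2-generator metabelian group $Q=Q_g$ (an extension of $\mathbb Z/2$ by a 3-group) and a homology handlebody $Y$ of genus $g$ such that $Q$ is not a quotient of $\pi_1(Y)$. In particular $\pi_1(Y)$ is not very large.

**Theorem 2.**

1. For every $g\ge2$ there is a one-relator group on $g+1$ generators with $H_1\cong\mathbb Z^g$, $H_2=0$ that does not have $Q_g$ as a quotient.
2. In Theorem 1, $Y$ can be taken to be the exterior of a genus $g$ handlebody embedded in $S^3$.
3. For $g\ge2$ and $1\le k\le g$ there is a homology handlebody of genus $g$, embedded in $S^3$, whose fundamental group has corank exactly $k$.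
4. If $g\ge2$, $G$ is finitely presented, $H_1(G)\cong\mathbb Z^g$ and $H_2(G)=0$, then every nilpotent group generated by $g$ elements is a quotient of $G$ (so $Q_g$ cannot be replaced by a nilpotent group). If $Y$ is a homology handlebody of genus $g\ge2$, some finite-index subgroup of $\pi_1(Y)$ is very large.

Theorem 1 settles both questions. The group $G=\pi_1(Y)$ is finitely presented with $H_1(G)\cong\mathbb Z^g$. By Hopf, $H_2(Y)=0$ surjects onto $H_2(G)$, so $H_2(G)=0$.

## 3. Nilpotent quotients see only a free group

The first thing to try is to find a small nilpotent 2-generator group, say a $p$-group, that is not a quotient of $G$. This cannot work, and the first half of Theorem 2(4) says so.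

Recall a theorem of Stallings (*Homology and central series of groups*, J. Algebra 2 (1965)): a homomorphism that induces an isomorphism on $H_1$ and an epimorphism on $H_2$ induces isomorphisms on all quotients by terms of the lower central series.

**Proof of Theorem 2(4), first claim.** Choose elements of $G$ that map to a basis of $H_1(G)\cong\mathbb Z^g$. They define a homomorphism $F_g\to G$ that is an isomorphism on $H_1$. It is onto on $H_2$ because $H_2(G)=0$. So $G/\gamma_nG\cong F_g/\gamma_nF_g$ for all $n$. A nilpotent group on $g$ generators is a quotient of $F_g/\gamma_nF_g$ for some $n$, hence of $G$. $\square$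

So the quotient that we want to exclude must be non-nilpotent. One sees in Section 1 where nilpotency would stop the argument. If we had used $y_1=1+S$ instead of $-(1+S)$, all signs $\chi_j$ would be $+1$. Then $\theta(\partial_1r)=\theta(\partial_2r)=0$, while $\theta(\partial_0r)$ is a unit, because $\theta(E)$ has residue $1$. The relation space is then $\{e_0=0\}$, of dimension two, and there is no contradiction. The sign $-1$ does two jobs: it kills $E$, and it makes $1-\theta(x_j)$ a unit for some $j$.

## 4. Forms over $\mathbb F_3$ that stay independent under every rank-two substitution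

Fix $g\ge2$. For general $g$ we would like a row
$$v_i=\sum_ja_{ij}(1-x_j)\quad(1\le i\le g),\qquad a_{ji}=-a_{ij},\ a_{ii}=0,$$
which comes from a product of conjugates of the commutators $[x_i,x_j]$, together with an entry $v_0$ of augmentation $1$. In Step 4 we needed that the image of $v_0$ and the images of the $a_{ij}$ ($i<j$) are linearly independent. These are
$$K=\binom g2+1\ge2$$
elements, and their images depend on an unknown surjection $\varphi$. If $a_{ij}$ is a form $f_{ij}$ evaluated at elements whose images in $\mathfrak n/\mathfrak n^2$ are $a_iS+b_iT$, then the images are the forms $f_{ij}(a_1S+b_1T,\dots,a_gS+b_gT)$, and all that we know is that $(a_i)$ and $(b_i)$ are independent in $\mathbb F_3^g$.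

For $g=2$ the substitution is invertible, so linear forms were enough. For $g\ge3$ linear forms fail at once: $K\ge4$, but there are only two independent linear forms in $S,T$. Raising the degree is necessary but not enough. With monomials $X_1^{N-m}X_2^m$, the substitution $X_1\mapsto0$, $X_2\mapsto S$, $X_3\mapsto T$ (all further variables $\mapsto 0$) kills all but at most one of them. The way out is to use forms that see only the set of all $\mathbb F_3$-combinations of the variables, because a rank-two substitution changes this set in a way we can compute.

Let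
$$\Pi(\tau)=\prod_{c\in\mathbb F_3^g}\Bigl(\tau-\sum_ic_iX_i\Bigr)\in\mathbb F_3[X_1,\dots,X_g][\tau].$$
Let $-A$ be the coefficient of $\tau^{3^{g-1}}$ and $B$ the coefficient of $\tau^{3^{g-2}}$ in $\Pi$. Put $F_m=A^{4m}B^{3(K-1-m)}$ for $0\le m\le K-1$.

**Lemma 3.** The $F_m$ are homogeneous of the same degree $N=24\cdot3^{g-2}(K-1)$, which is even and positive. If $(a_i),(b_i)\in\mathbb F_3^g$ are linearly independent, then after substituting $X_i\mapsto a_iS+b_iT$ the $K$ forms $F_m$ become linearly independent elements of $\mathbb F_3[S,T]$.

**Step 1: degrees.** $\Pi$ is homogeneous of degree $3^g$ in $\tau$ and the $X_i$ together. So $\deg A=3^g-3^{g-1}=6\cdot3^{g-2}$ and $\deg B=3^g-3^{g-2}=8\cdot3^{g-2}$, and $\deg F_m=3^{g-2}\bigl(24m+24(K-1-m)\bigr)=N$. (For $g=2$ this is $24$; for $g=3$ it is $216$.)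

**Step 2: what becomes of $\Pi$.** Under the substitution, $\sum c_iX_i\mapsto(c\cdot a)S+(c\cdot b)T$. The map $c\mapsto(c\cdot a,c\cdot b)$ from $\mathbb F_3^g$ to $\mathbb F_3^2$ is onto, with fibers of size $3^{g-2}$. So $\Pi$ becomes $p(\tau)^{3^{g-2}}$ with $p(\tau)=\prod_{c,d\in\mathbb F_3}(\tau-cS-dT)$.

**Step 3: computing $p$.** Let $q(\tau)=\prod_{c\in\mathbb F_3}(\tau-cS)=\tau^3-S^2\tau$, which is additive in $\tau$. So
$$p(\tau)=\prod_{d}q(\tau-dT)=\prod_d\bigl(q(\tau)-d\,q(T)\bigr)=q(\tau)^3-q(T)^2q(\tau)=\tau^9-A_0\tau^3+B_0\tau,$$
and since $q(\tau)^3=\tau^9-S^6\tau^3$ and $q(T)=T(T^2-S^2)$,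
$$A_0=S^6+T^2(T^2-S^2)^2,\qquad B_0=S^2T^2(T^2-S^2)^2.$$

**Step 4: comparing $S$-adic valuations.** Raising to the power $3^{g-2}$ is a power of Frobenius, and the exponent is odd, so
$$p(\tau)^{3^{g-2}}=\tau^{3^g}-A_0^{3^{g-2}}\tau^{3^{g-1}}+B_0^{3^{g-2}}\tau^{3^{g-2}},$$
that is, $A\mapsto A_0^{3^{g-2}}$ and $B\mapsto B_0^{3^{g-2}}$. Setting $S=0$ in $A_0$ leaves $T^6\ne0$, so $A_0$ has $S$-adic valuation $0$; $B_0$ has valuation $2$. The image of $F_m$ has valuation $6(K-1-m)3^{g-2}$. These numbers are distinct for distinct $m$, so the images are linearly independent. $\square$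

## 5. The row of Laurent polynomials and the finite group $Q_g$

Let $H=\mathbb Z^g$, written multiplicatively with basis $x_1,\dots,x_g$. Let $\Lambda=\mathbb Z[H]$, let $\varepsilon:\Lambda\to\mathbb Z$ be the augmentation, and let $\bar{\ }$ be the ring involution with $\bar h=h^{-1}$ for $h\in H$.

Name the $K$ forms $F_m$, in some order, $f_0$ and $f_{ij}$ ($1\le i<j\le g$). Choose homogeneous lifts of degree $N$ to $\mathbb Z[X_1,\dots,X_g]$ and keep the names. Put $f_{ji}=-f_{ij}$, $f_{ii}=0$, and
$$z_i=x_i^2-x_i^{-2},\qquad a_{ij}=f_{ij}(z_1,\dots,z_g),\qquad E=\prod_{i=1}^g(x_i-1+x_i^{-1})^N,\qquad t=E+f_0(z_1,\dots,z_g).$$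
Let $\mathfrak a\subset\Lambda$ be the ideal generated by the $a_{ij}$, and put
$$v_i=\sum_ja_{ij}(1-x_j)\qquad(1\le i\le g).\tag{3}$$
We have $\bar z_i=-z_i$ and $N$ is even, so $\bar a_{ij}=a_{ij}$ and $\bar t=t$. As $\varepsilon(z_i)=0$ and $N>0$, we get $\varepsilon(t)=\varepsilon(E)=1$. In Section 1 we used $x_i^2-1$ in place of $z_i$; the symmetric choice is not needed for groups, but it will be needed for manifolds.

**The group $Q=Q_g$.** Let $R=\mathbb F_3[S,T]/(S,T)^{N+1}$, a finite local ring with maximal ideal $\mathfrak n=(S,T)$ and residue field $\mathbb F_3$. Then $\mathfrak n^{N+1}=0$, and $\mathfrak n^N=\mathbb F_3[S,T]_N$ is the space of forms of degree $N$. Put $y_1=-(1+S)$, $y_2=1+T$, $U=\langle y_1,y_2\rangle\subset R^\times$. Let $Q\subset U\ltimes R^2$, with product $(u,\rho)(u',\rho')=(uu',\rho+u\rho')$, be generated by $q_1=(y_1,(1,0))$ and $q_2=(y_2,(0,1))$.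

The map $Q\to U$ is onto with kernel inside $R^2$; both are abelian, so $Q$ is metabelian. We have $U\subset\{\pm1\}\times(1+\mathfrak n)$, and $1+\mathfrak n$ and $R^2$ are finite 3-groups. Since $y_1$ has residue $-1$, the residue maps $Q$ onto $\{\pm1\}$ with kernel a finite 3-group. So $Q$ is an extension of $\mathbb Z/2$ by a 3-group, as Theorem 1 says.

## 6. Derivations, the module $A(G)$, and the criterion

For manifolds we will not compute with a presentation, so we first put Step 5 of Section 1 in invariant form. Let $G$ be a group with $H_1(G)=H$, and for $a\in G$ let $[a]\in H$ be its class. Let $I_G\subset\mathbb Z[G]$ be the augmentation ideal and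
$$A(G)=\Lambda\otimes_{\mathbb Z[G]}I_G .$$
For a $\Lambda$-module $M$ let $\mathrm{Der}(G,M)$ be the group of maps $d:G\to M$ with $d(ab)=d(a)+[a]d(b)$. We use three standard facts (Fox, Crowell).

**Fact (a).** $\mathrm{Der}(G,M)\cong\mathrm{Hom}_\Lambda(A(G),M)$, naturally in $M$. Indeed $I_G$ is free abelian on the $a-1$, $a\neq1$, so $d$ (which has $d(1)=0$) defines an additive map $a-1\mapsto d(a)$. It is $\mathbb Z[G]$-linear because $b(a-1)=(ba-1)-(b-1)\mapsto d(ba)-d(b)=[b]d(a)$. The converse is the same computation, and $\mathrm{Hom}_{\mathbb Z[G]}(I_G,M)=\mathrm{Hom}_\Lambda(A(G),M)$.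

**Fact (b).** For a presentation of $G$, $A(G)$ is presented by the matrix of Fox derivatives of the relators, mapped to $\Lambda$. Indeed, by (1) a derivation on the free group with values in $M$ is an arbitrary tuple $(m_i)$, $m_i=d(x_i)$. It descends to $G$ if and only if $d(r)=\sum_i(\partial_ir)m_i=0$ for every relator $r$: the condition is clearly necessary, and it is sufficient because $d(wr^{\pm1}w^{-1})=\pm[w]d(r)$ (the relator acts trivially on $M$), so that $d$ vanishes on the normal closure and hence is constant on its cosets. So $A(G)$ and the cokernel of the Fox matrix represent the same functor of $M$.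

**Fact (c).** If $G=\pi_1(Y,p)$ for a compact connected manifold $Y$ with $H_1(Y)=H$, then $A(G)\cong H_1(\tilde Y,\tilde p)$, where $\tilde Y$ is the universal abelian cover and $\tilde p$ the preimage of $p$. Indeed, up to based homotopy equivalence $Y$ is a CW complex whose only 0-cell is $p$. Its 1- and 2-cells give a presentation of $G$, and $C_2(\tilde Y)\to C_1(\tilde Y)$ is its Fox matrix over $\Lambda$. Since there are no other 0-cells, $H_1(\tilde Y,\tilde p)=\operatorname{coker}(C_2(\tilde Y)\to C_1(\tilde Y))$.

If $A(G)\cong\Lambda^{g+1}/\Lambda(v_0,\dots,v_g)$, then by Fact (a), naturally in $M$,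
$$\mathrm{Der}(G,M)\cong\Bigl\{e\in M^{g+1}:\ \sum_{i=0}^gv_ie_i=0\Bigr\}.\tag{4}$$

**Proposition 4.** Let $G$ be a finitely generated group with $H_1(G)=H$ and $A(G)\cong\Lambda^{g+1}/\Lambda(v_0,v_1,\dots,v_g)$, where $v_1,\dots,v_g$ are as in (3) and $v_0\in t+\mathfrak a^2+3\Lambda$. Then $Q$ is not a quotient of $G$.

Note the tolerance in $v_0$: it need only equal $t$ up to $\mathfrak a^2+3\Lambda$. This will rescue the construction of manifolds.

Suppose that $\varphi:G\to Q$ is onto. The composite $G\to Q\to U$ is onto and factors through $H$. It induces a ring homomorphism $\theta:\Lambda\to R$ with $\theta(H)=U$, and $R$ becomes a $\Lambda$-module.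

**Step 1: leading terms of the $\theta(x_i)$.** For $u\in U$ let $\psi(u)\in\{\pm1\}=\mathbb F_3^\times$ be its residue and let $\ell(u)\in\mathfrak n/\mathfrak n^2=\mathbb F_3S\oplus\mathbb F_3T$ be the class of $\psi(u)u-1$. From $ab-1=(a-1)+(b-1)+(a-1)(b-1)$ we see that $\ell$ is a homomorphism. Also $\ell(y_1)=S$, $\ell(y_2)=T$. Write $\chi_i=\psi(\theta(x_i))$ and $\ell(\theta(x_i))=a_iS+b_iT$. Because $\theta(H)=U$, the vectors $(a_i,b_i)$ span $\mathbb F_3^2$; the $g\times2$ matrix with these rows has rank two, so its columns $(a_i)_i$ and $(b_i)_i$ are independent. Moreover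
$$\mathcal S=\{j:\chi_j=-1\}\ne\emptyset,$$
since $\psi(y_1)=-1$.

**Step 2: the image of the row $(v_0,\dots,v_g)$.** Let $w_i=\chi_i\theta(x_i)\in1+\mathfrak n$. As $\chi_i^2=1$,
$$\theta(z_i)=w_i^2-w_i^{-2}\equiv4\,\ell(\theta(x_i))=a_iS+b_iT\pmod{\mathfrak n^2}.$$
For a form $f$ of degree $N$ put $\hat f=f(a_1S+b_1T,\dots,a_gS+b_gT)\in\mathbb F_3[S,T]_N=\mathfrak n^N$. Changing the arguments by elements of $\mathfrak n^2$ changes the value by an element of $\mathfrak n^{N+1}=0$. So $\theta(f(z_1,\dots,z_g))=\hat f$ for $f=f_0$ and $f=f_{ij}$.

For $j\in\mathcal S$, since $3=0$ in $R$,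
$$\theta(x_j-1+x_j^{-1})=\theta(x_j)^{-1}(\theta(x_j)+1)^2\in\mathfrak n^2,$$
because $\theta(x_j)+1$ has residue $0$. Hence $\theta(E)\in\mathfrak n^{2N}=0$. Also $\theta(\mathfrak a^2)\subset\mathfrak n^{2N}=0$ and $\theta(3\Lambda)=0$. Therefore $\theta(v_0)=\hat f_0$. Finally $\mathfrak n\cdot\mathfrak n^N=0$, so only the residue $1-\chi_j$ of $1-\theta(x_j)$ matters:
$$\theta(v_0)=\hat f_0,\qquad\theta(v_i)=\sum_j\hat f_{ij}(1-\chi_j)=2\sum_{j\in\mathcal S}\hat f_{ij}\quad(i\ge1),\tag{5}$$
and all of these lie in $\mathfrak n^N$.

**Step 3: the relation space over $\mathbb F_3$ is one-dimensional.** Let $e\in\mathbb F_3^{g+1}$ satisfy $\sum_{i\ge0}e_i\theta(v_i)=0$. Let $1_{\mathcal S}\in\mathbb F_3^g$ be the indicator vector of $\mathcal S$. Using $\hat f_{ji}=-\hat f_{ij}$, the relation reads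
$$e_0\hat f_0+2\sum_{i<j}\hat f_{ij}\bigl(e_i1_{\mathcal S}(j)-e_j1_{\mathcal S}(i)\bigr)=0.$$
By Lemma 3 the forms $\hat f_0,\hat f_{ij}$ ($i<j$) are independent. So $e_0=0$ and all $2\times2$ minors of the pair $\bigl((e_1,\dots,e_g),1_{\mathcal S}\bigr)$ vanish. As $1_{\mathcal S}\neq0$, $(e_1,\dots,e_g)$ is a multiple of $1_{\mathcal S}$. Conversely these multiples are relations.

**Step 4: $\varphi$ gives two independent relations.** The two $R$-coordinates on $Q\subset U\ltimes R^2$ are derivations; composing with $\varphi$ gives $d_1,d_2\in\mathrm{Der}(G,R)$. Choose $\gamma_j\in G$ with $\varphi(\gamma_j)=q_j$, so that $d_k(\gamma_j)$ is $1$ for $k=j$ and $0$ otherwise. So the reductions of $d_1,d_2$ in $\mathrm{Der}(G,R/\mathfrak n)$ are linearly independent over $\mathbb F_3$. By (4) for $M=R$ and for $M=R/\mathfrak n$, compatibly with reduction, $d_1,d_2$ correspond to $e^{(1)},e^{(2)}\in R^{g+1}$ with $\sum_i\theta(v_i)e_i^{(k)}=0$ and with linearly independent reductions $\bar e^{(1)},\bar e^{(2)}\in\mathbb F_3^{g+1}$. Since $\theta(v_i)\in\mathfrak n^N$ and $\mathfrak n^{N+1}=0$, the equation says $\sum_i\theta(v_i)\bar e_i^{(k)}=0$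 for $k=1,2$. So the relation space of Step 3 has dimension at least two, a contradiction. $\square$

## 7. One-relator groups in every genus

**Proof of Theorem 2(1).** For $h=\prod x_i^{e_i}\in H$ let $\hat h$ be the word $x_1^{e_1}\cdots x_g^{e_g}$. Write $t=\sum_ht_hh$ and $a_{ij}=\sum_ha_{ij,h}h$, and let
$$G=\Bigl\langle x_0,\dots,x_g\ \Big|\ r=\prod_h\hat hx_0^{t_h}\hat h^{-1}\cdot\prod_{i<j}\prod_h\hat h[x_i,x_j]^{a_{ij,h}}\hat h^{-1}\Bigr\rangle.$$
In $\mathbb Z^{g+1}$ the relator becomes $\varepsilon(t)$ times the class of $x_0$, that is, the class of $x_0$ itself. So $H_1(G)=H$ with $x_0\mapsto1$. The presentation complex has $H_2=0$, hence $H_2(G)=0$ by Hopf.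

Every factor of $r$ maps to $1\in H$, so Fox derivatives of the factors add up in $\Lambda$. By (2) and the derivatives $\partial_i[x_i,x_j]\mapsto1-x_j$, $\partial_j[x_i,x_j]\mapsto x_i-1$, we get $\partial_0r\mapsto t$ and, for $i\ge1$,
$$\partial_ir\mapsto\sum_{j>i}a_{ij}(1-x_j)+\sum_{j<i}a_{ji}(x_j-1)=\sum_ja_{ij}(1-x_j)=v_i .$$
By Fact (b) the hypotheses of Proposition 4 hold with $v_0=t$. $\square$

This already answers the second question. For the first we must produce the row $(v_0,\dots,v_g)$ by a 3-manifold.

## 8. The row of a knot in $P\times[0,1]$

The plan is to do surgery on a knot $L$ in a handlebody. The surgery curve $\lambda$ plays the role of the relator: the projection of $L$ to a planar surface gives $v_1,\dots,v_g$, and the crossings give $v_0$.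

**Setting.** Let $P$ be a disc with $g$ holes, oriented, with base point $p$ and $\pi_1(P,p)=F_g$ free on loops $x_1,\dots,x_g$. Let $\mathcal H=P\times[0,1]$, the handlebody of genus $g$. Let $\tilde P\to P$ be the universal abelian cover, with deck group $H$, and $\tilde{\mathcal H}=\tilde P\times[0,1]$. Fix a lift $\tilde p_0$ of $p$ and let $\tilde x_i$ be the lift of $x_i$ starting there. Then $H_1(\tilde P,\tilde p)=\Lambda^g$ with basis $\tilde x_1,\dots,\tilde x_g$, and $H_1(\tilde P)\subset H_1(\tilde P,\tilde p)$ as $H_1(\tilde p)=0$. The loop $[x_i,x_j]$ lifts to a closed loop. Following it edge by edge, its class is $\tilde x_i+x_i\tilde x_j-x_j\tilde x_i-\tilde x_j$, that is,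
$$\kappa_{ij}=(1-x_j)\tilde x_i+(x_i-1)\tilde x_j\in H_1(\tilde P).$$

**The knot.** As $\pi_1(\tilde P)\to H_1(\tilde P)$ is onto, some loop in $\tilde P$ represents $\sum_{i<j}a_{ij}\kappa_{ij}$. After a perturbation it projects to a generic immersed closed curve $\ell$ in $\operatorname{int}P$ (transverse double points, no triple points). Let $\tilde\ell$ be the corresponding closed lift. By the computation in Section 7, its coordinates in $\Lambda^g$ are $(v_1,\dots,v_g)$ of (3).

Any choice of over/under data at the double points gives an oriented knot $L\subset P\times(0,1)$ projecting to $\ell$, with a closed lift $\tilde L$ over $\tilde\ell$. The map $\tilde L\to L$ is a homeomorphism. If $h\tilde L$ meets $\tilde L$, then some $y,y'\in\tilde L$ have $hy=y'$ and the same image in $L$, so $y=y'$ and $h=1$. So the preimage of $L$ is the disjoint union of the translates $h\tilde L$, $h\in H$.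

Let $N(L)$ be a thin tubular neighborhood, $X=\mathcal H\setminus\operatorname{int}N(L)$, $\tilde X\subset\tilde{\mathcal H}$ its preimage, $\mu$ the meridian of $L$, and $\tilde\mu=\partial\Delta$ the meridian of $\tilde L$, where $\Delta$ is a meridian disc with $\Delta\cdot\tilde L=1$. Let $\lambda_b\subset\partial N(L)$ be the blackboard parallel: $L$ pushed sideways, parallel to the plane of $P$. For $n\in\mathbb Z$, to be chosen, let $\lambda=\lambda_b+n\mu$ on $\partial N(L)$. These curves lift; let $\tilde\lambda_b$, $\tilde\lambda$ be the lifts near $\tilde L$. Place the base point $p$ and the loops $x_i$ on $P\times1$.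

**Step 1: $H_1(\tilde X,\tilde p)$ is free on $\tilde\mu,\tilde x_1,\dots,\tilde x_g$.** Write $\tilde P_1=\tilde P\times1$. As $H_*(\tilde{\mathcal H},\tilde P_1)=0$, the triple $(\tilde{\mathcal H},\tilde X,\tilde P_1)$ gives $H_1(\tilde X,\tilde P_1)\cong H_2(\tilde{\mathcal H},\tilde X)$. By excision the latter is the sum over $h\in H$ of $H_2$ of the solid torus around $h\tilde L$ relative to its boundary, so it is $\Lambda[\Delta]$, free of rank one. The generator $[\Delta]$ corresponds to $\tilde\mu$. In the exact sequence
$$H_1(\tilde P_1,\tilde p)\to H_1(\tilde X,\tilde p)\to H_1(\tilde X,\tilde P_1)\to H_0(\tilde P_1,\tilde p)=0$$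
the first map is split by the projection $\tilde X\subset\tilde{\mathcal H}\to\tilde P$, hence injective. So $H_1(\tilde X,\tilde p)$ is an extension of $\Lambda$, generated by the image of $\tilde\mu$, by $\Lambda^g$ with basis $\tilde x_i$. This is the claim.

**Step 2: the coordinates of $\tilde\lambda$.** Let $C$ be the (singular) vertical annulus from $\tilde\lambda_b$ up to its vertical projection $\tilde\lambda_{\mathrm{top}}\subset\tilde P_1$, oriented so that $\partial C=\tilde\lambda_b-\tilde\lambda_{\mathrm{top}}$. Its boundary lies in $\tilde X$. So it has a class in $H_2(\tilde{\mathcal H},\tilde X)=\Lambda[\Delta]$, and the coefficient of $h[\Delta]$ is detected by the intersection number with $h\tilde L$: $[C]=\sum_h(C\cdot h\tilde L)\,h[\Delta]$. Applying $\partial:H_2(\tilde{\mathcal H},\tilde X)\to H_1(\tilde X)$,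
$$\tilde\lambda_b=\tilde\lambda_{\mathrm{top}}+\sum_h(C\cdot h\tilde L)\,h\tilde\mu .$$
Since $\tilde\lambda_{\mathrm{top}}$ is homologous in $\tilde P_1$ to $\tilde\ell$, and $\tilde\lambda=\tilde\lambda_b+n\tilde\mu$,
$$\tilde\lambda=v_0\tilde\mu+\sum_{i\ge1}v_i\tilde x_i,\qquad v_0=n+\sum_h(C\cdot h\tilde L)\,h .\tag{6}$$

**Step 3: reading $v_0$ from the crossings.** A vertical segment above the blackboard parallel does not meet the strand it is parallel to. It meets another strand exactly where the parallel of an under-strand passes below an over-strand. So the intersections of $C$ with $\bigcup_hh\tilde L$ correspond bijectively to the crossings $q$ of the diagram.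

**Definition (crossing element).** If $q$ has under-parameter $s_u$ and over-parameter $s_o$, let $h_q\in H$ be defined by $\tilde\ell(s_u)=h_q\tilde\ell(s_o)$, and let $\langle u,o\rangle_q=\pm1$ be the sign of the frame (under tangent, over tangent) in $P$.

For example, a small curl of $\ell$ has $h_q=1$, since the loop of the curl is null-homotopic and lifts to a closed loop.

At the intersection point belonging to $q$, the annulus $C$ lies over $\tilde\ell(s_u)$, so the translate that it meets is $h_q\tilde L$. There $C$ is spanned by the under tangent and the vertical direction, and $h_q\tilde L$ is tangent to the over tangent up to its vertical component. So the local intersection number is $\kappa\langle u,o\rangle_q$, where $\kappa=\pm1$ depends only on orientation conventions. Hence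
$$v_0=n+\sum_q\epsilon_qh_q,\qquad\epsilon_q=\kappa\langle u,o\rangle_q.\tag{7}$$
A crossing change exchanges the roles of $u$ and $o$: it inverts $h_q$ and reverses the sign. So it replaces $\epsilon_qh_q$ by $-\epsilon_qh_q^{-1}$.

## 9. The part of $v_0$ that crossing changes cannot reach

We would like to reach $v_0=t$ exactly, as in Section 7. Both a crossing change and a change of $n$ leave $v_0-\bar v_0$ as it is: $\epsilon_q(h_q-h_q^{-1})$ equals $(-\epsilon_q)(h_q^{-1}-h_q)$. We now see that $v_0-\bar v_0$ depends only on the class $[\tilde\ell]$, which the $v_i$ have already fixed.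

Let $I(a,b)=\sum_h(a\cdot hb)\,h$ be the equivariant intersection pairing $H_1(\tilde P)\times H_1(\tilde P)\to\Lambda$; the sum is finite because cycles are compact. For $k\in H$ we have $I(ka,b)=\sum_h(a\cdot k^{-1}hb)h=kI(a,b)$ and, in the same way, $I(a,kb)=\bar kI(a,b)$.

Compute $I(\tilde\ell,\tilde\ell)$ with a parallel copy of $\tilde\ell$ as first argument. A parallel of an immersed curve is locally disjoint from it, so intersections occur only near double points, and an intersection where the first argument has parameter $s$ and the second $s'$ is counted with the $h$ for which $\tilde\ell(s)=h\tilde\ell(s')$. A double point $q$ contributes twice: $\langle u,o\rangle_qh_q$, and $\langle o,u\rangle_qh_q^{-1}=-\langle u,o\rangle_qh_q^{-1}$. So by (7)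
$$v_0-\bar v_0=\sum_q\epsilon_q(h_q-h_q^{-1})=\kappa I(\tilde\ell,\tilde\ell)=\kappa\sum_{i<j,\;k<l}a_{ij}\bar a_{kl}\,I(\kappa_{ij},\kappa_{kl})\in\mathfrak a^2,\tag{8}$$
because $\bar a_{kl}=a_{kl}$.

This is where the direct attempt stops. With $v_1,\dots,v_g$ prescribed, $v_0-\bar v_0$ is forced, and (8) gives only that it lies in $\mathfrak a^2$, not that it equals $t-\bar t=0$. It also shows why the toy row of Section 1 had to be replaced. There $\mathfrak a$ is generated by $a=x_2^2-1$, and $a\bar a$ generates $\mathfrak a^2$ (as $\bar a=-x_2^{-2}a$), so the same computation would force $v_0-\bar v_0\in\mathfrak a^2$. But $t-\bar t=x_1^2-x_1^{-2}$ does not vanish at $x_2=1$, so it is not in $\mathfrak a^2$. With $a_{ij}$ and $t$ symmetric, the forced error lies in $\mathfrak a^2$, and $\theta$ kills $\mathfrak a^2$. It remains to control the symmetric part of $v_0$.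

## 10. Fingers change the symmetric part at will

**Lemma 5.** For every $h\in H$ and each sign, the knot can be changed, without changing $[\tilde\ell]$, so that $\sum_q\epsilon_qh_q$ changes by $\pm(h+h^{-1})$.

**Step 1: the finger.** Choose distinct non-double points $\ell(s_1),\ell(s_2)$ and a generic immersed path $\eta$ in $\operatorname{int}P$ from $\ell(s_1)$ to $\ell(s_2)$ whose lift from $\tilde\ell(s_1)$ ends at $h\tilde\ell(s_2)$. It exists because $\tilde P$ is connected. Push a thin finger of $\ell$ out of $\ell(s_1)$ along $\eta$ until its tip has just crossed the strand at $\ell(s_2)$. This is a homotopy of $\ell$ and lifts to $\tilde P$, so $[\tilde\ell]$ does not change. The two edges of the finger are antiparallel, and their lifts run next to each other along the lift of $\eta$. Old crossings keep their data. We choose the data at the new crossings, which are of three kinds.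

**Step 2: the finger across another strand (including earlier fingers).** Let the finger lie over the strand at both new crossings. They have the same $h_q$, and opposite signs because the edges are antiparallel. The contribution is $0$.

**Step 3: the finger across itself.** At a double point of $\eta$ let one strip lie over the other. The four crossings have the same $h_q$ and signs $+,-,-,+$ up to a common sign. The contribution is $0$.

**Step 4: the tip.** There are two crossings with the strand at $\ell(s_2)$. If the finger is over at both, then the under-point $\tilde\ell(s_2)$ equals $h^{-1}$ times the over-point, so the contributions are $\epsilon h^{-1}$ and $-\epsilon h^{-1}$ for some sign $\epsilon$. Now change exactly one of them. By the crossing-change rule, changing the first gives the total $-\epsilon h-\epsilon h^{-1}$, and changing the second gives $\epsilon h^{-1}+\epsilon h$. So both signs are available. $\square$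

## 11. Choice of the knot, and the surgery

**Step 1: choice of $L$ and $n$.** The aim is $v_0\in t+\mathfrak a^2+3\Lambda$ with $\varepsilon(v_0)=1$. Start with any crossing data, and choose $n$ such that the element (7), called $v^{(0)}$, has $\varepsilon(v^{(0)})=1$. Let $\beta\in\Lambda$ with $\bar\beta=\beta$ and $\varepsilon(\beta)=0$. As $H$ is torsion-free, $h\ne h^{-1}$ for $h\neq1$, so $\beta=\beta_1+\sum\beta_h(h+h^{-1})$, the sum over pairs $\{h,h^{-1}\}$ with $h\ne1$ and integers $\beta_h$, with $\beta_1=-2\sum\beta_h$. Applying Lemma 5 repeatedly and adjusting $n$, we can realize $v_0=v^{(0)}+\beta$ with the same $v_1,\dots,v_g$. The symmetric part of $v^{(0)}$ would be $\frac12(v^{(0)}+\bar v^{(0)})$, and we may not divide by $2$. But modulo $3$ we have $\frac12\equiv2$. So take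
$$\beta=t-2\bigl(v^{(0)}+\bar v^{(0)}\bigr)+3 .$$
It satisfies $\bar\beta=\beta$ and $\varepsilon(\beta)=1-4+3=0$. Then
$$v_0=t-v^{(0)}-2\bar v^{(0)}+3\equiv t-\bigl(v^{(0)}-\bar v^{(0)}\bigr)\pmod{3\Lambda},$$
and (8), applied to the initial knot, gives
$$v_0\in t+\mathfrak a^2+3\Lambda,\qquad\varepsilon(v_0)=1.\tag{9}$$

**Step 2: the manifold $Y$ is a homology handlebody.** Let $Y=X\cup V$, where $V$ is a solid torus glued along $\partial N(L)$ so that $\lambda$ bounds a meridian disc of $V$. Then $Y$ is compact, connected, orientable, and $\partial Y=\partial\mathcal H$ is connected of genus $g$. The argument of Section 8, Step 1, without covers, shows that $H_1(X)$ is free on $\mu,x_1,\dots,x_g$. Projecting (6) to $X$, and using $\varepsilon(v_i)=0$ for $i\ge1$ from (3), we get $[\lambda]=\varepsilon(v_0)\mu=\mu$. Now $V$ is a 2-handle attached along $\lambda$ followed by a 3-handle. So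
$$H_1(Y)=H_1(X)/\langle\lambda\rangle=\mathbb Z^g=H.$$
Further $H_3(Y)=0$ as $\partial Y\ne\emptyset$, and $H_2(Y)\cong H^1(Y,\partial Y)$ is torsion-free. From $\chi(Y)=\frac12\chi(\partial Y)=1-g$ and $\chi(Y)=1-g+b_2(Y)$ we get $b_2(Y)=0$. Hence $H_2(Y)=0$.

**Step 3: the module $A(\pi_1(Y))$.** The map $H_1(X)\to H_1(Y)=H$ kills $\mu$ and is the identity on the $x_i$, so it agrees with $H_1(X)\to H_1(\mathcal H)=H$. Hence the universal abelian cover $\tilde Y$ restricts over $X$ to $\tilde X$. The image of $H_1(\partial N(L))$ in $H$ is zero: $\mu$ maps to $0$, and $[\lambda]=\mu$ in $H_1(X)$. As $\pi_1(\partial N(L))\to\pi_1(V)$ is onto, the cover over $V$ is a disjoint union of copies of $V$, one glued along each translate of the boundary torus around $\tilde L$. So $\tilde Y$ arises from $\tilde X$ by attaching 2-handles along the curves $h\tilde\lambda$, $h\in H$, and then 3-handles, which do not affect $H_1$. By Section 8, Step 1, and (6),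
$$H_1(\tilde Y,\tilde p)=H_1(\tilde X,\tilde p)/\Lambda\tilde\lambda\cong\Lambda^{g+1}/\Lambda(v_0,v_1,\dots,v_g),$$
and this is $A(\pi_1(Y))$ by Fact (c).

**Step 4: end of the proof of Theorem 1.** By (3), (9) and Proposition 4, $Q$ is not a quotient of $\pi_1(Y)$. As $F_2$ surjects onto $Q$, $\pi_1(Y)$ is not very large. $\square$

## 12. Keeping the surgery knot trivial in $S^3$

We prove Theorem 2(2). Let $P\subset\mathbb R^2$ and $\mathcal H=P\times[0,1]\subset\mathbb R^3\subset S^3$ be standard; the closure of $S^3\setminus\mathcal H$ is a handlebody of genus $g$.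

**Step 1: it suffices that $L$ is unknotted.** Suppose that $L$ and $n$ are as in Section 11, satisfying (9), and that $L$ is unknotted in $S^3$. The curve $\lambda_{\mathrm{top}}$ lies above $L$, so $\mathrm{lk}(\lambda_{\mathrm{top}},L)=0$. The computation leading to (6), projected to $X$, says $[\lambda]=[\lambda_{\mathrm{top}}]+\varepsilon(v_0)\mu$. So $\mathrm{lk}(\lambda,L)=\pm\varepsilon(v_0)=\pm1$. The exterior of the unknot $L$ is a solid torus whose meridian is the parallel of $L$ with linking number $0$. The curve $\lambda$ meets that meridian once, so the surgery replaces $S^3$ by a union of two solid tori whose meridians meet once, which is again $S^3$. In this $S^3$, $Y$ is the exterior of the complementary handlebody.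

The fingers of Section 10, with their arbitrary crossing data, can knot $L$. We replace them by fingers that are dragged along by an isotopy of $\mathbb R^3$. This isotopy may leave $\mathcal H$ on the way, as long as the final position is in $\mathcal H$.

**Step 2: an unknotted initial knot.** Let $D\subset\operatorname{int}P$ be a disc meeting $\ell$ in one embedded arc $J$. Let $L^{(0)}$ lie over $\ell$ with height strictly decreasing from $\frac12$ to $\frac14$ along $\ell\setminus J$, starting at the end point of $J$, and strictly increasing along $J$. All double points of $\ell$ are outside $D$, where the height is strictly monotone, so this is an embedded curve. Its height has one maximum and one minimum, so $L^{(0)}$ is unknotted. Form $v^{(0)}$ and $\beta$ from $L^{(0)}$ as in Section 11, Step 1, and write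
$$\beta=\beta_1+\sum_{k=1}^{\nu}\delta_k(h_k+h_k^{-1}),\qquad\delta_k=\pm1,\ h_k\in H\setminus\{1\}.$$
Let $D_1,\dots,D_\nu\subset\operatorname{int}D$ be disjoint closed discs, each meeting $J$ in an arc $J_k$ that cuts $D_k$ into two half discs. Choose $\frac12<c_1<\dots<c_{\nu+1}<1$.

**Step 3: the inductive claim.** We construct knots $L^{(k)}\subset P\times(0,c_{k+1})$, $0\le k\le\nu$, such that:

* (a) $L^{(k)}$ is unknotted in $S^3$;
* (b) its diagram meets each $D_j$ with $j>k$ exactly in $J_j$;
* (c) its closed lift has the same class in $H_1(\tilde P)$ as $\tilde\ell$;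
* (d) for $k\ge1$, $\sum_q\epsilon_qh_q$ for $L^{(k)}$ differs from that for $L^{(k-1)}$ by $\delta_k(h_k+h_k^{-1})$ plus an integer.

Given this, take $L=L^{(\nu)}$. With a suitable $n$ it has $v_0=v^{(0)}+\beta$, and $v_1,\dots,v_g$ are unchanged by (c). Then (9) follows from (8) for $L^{(0)}$ as before, and Sections 8 and 11 apply without change. For $k=0$ the claim holds by Step 2. Now let $k\ge1$ and suppose that $L^{(k-1)}$ is given.

**Step 4: a local clasp that does not change the knot type.** Let $p',q'\in J_k$, $p'$ first. Choose an embedded arc $\eta^0$ in $D_k$ that leaves $J_k$ at $p'$, stays in one half disc, and returns to cross $J_k$ at $q'$ and end just beyond. Modify $L^{(k-1)}$ over $D_k$ by a thin finger along $\eta^0$. At the tip it has two crossings with the strand at $q'$, and the finger is over at one and under at the other; which one is over is chosen in Step 7. Call the result $L'$. By (b), the part of $L^{(k-1)}$ in the ball $D_k\times[0,1]$ is one arc with crossingless diagram, and it is replaced by an arc with a 2-crossing diagram. So $L'$ is the connected sum of $L^{(k-1)}$ and a knot with a 2-crossing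 diagram, which is trivial. (One sees this directly. The inner edge of the finger, which is the edge next to the segment of $J_k$ from $p'$ to $q'$, crosses $J_k$ first, say at $b'$, and the outer edge crosses it later, at $a'$. The arc passes $a',b',b',a'$ in this order. The loop from $b'$ to $b'$ meets no other part of the diagram, so a Reidemeister I move removes it, and then another one removes the loop from $a'$ to $a'$.) Hence $L'$ is unknotted.

Away from $p',q'$, nothing else of $L'$ lies over or under $\eta^0$. So by an isotopy we may change heights such that the core of the finger meets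
$$W=\mathbb R^2\times[c_k,c_{k+1})$$
in one arc $\omega^0$, over a subarc of $\eta^0$ from $a$ to $b$ in the interior of the half disc, with height increasing to a single maximum, at level $z_*<c_{k+1}$, and then decreasing. The rest of $L'$ is below $W$, apart from the finger around $\omega^0$.

**Step 5: the core that we want.** Choose an arc $\omega\subset\operatorname{int}P\times[c_k,c_{k+1})$ that coincides with $\omega^0$ near the end points, has a single maximum of the height, at the same level $z_*$, and whose projection is a generic immersed path $\vartheta$ from $a$ to $b$ as follows. Outside $D_k$, $\vartheta$ avoids all $D_j$ and is generic with respect to the diagram of $L^{(k-1)}$. Inside $D_k$ it consists of an embedded initial and an embedded terminal piece, disjoint from each other, from $J_k$, and from the parts of $\eta^0$ before $a$ and after $b$ (apart from the points $a$ and $b$ themselves). Such pieces exist: $\eta^0$ cuts the half disc into an inner part, next to the segment from $p'$ to $q'$, and an outer part, which touches $\partial D_k$; after $a$ the path turns into the outer part and runs to $\partial D_k$,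 and it comes back to $b$ in the same way. The height increases strictly along $\omega$ except on a terminal subarc, whose projection lies in the terminal piece. So the projection of this subarc is embedded and disjoint from the projection of the rest of the core.

Since $P\setminus\bigcup_jD_j\to P$ is onto on $\pi_1$, we can also prescribe the homotopy class of $\vartheta$ as follows. Let $\eta$ be the path that runs along $\eta^0$ from $p'$ to $a$, along $\vartheta$ to $b$, and along $\eta^0$ from $b$ to $q'$. We require that it lifts to a path from the lift of $p'$ on $\tilde\ell$ to $h_k$ times the lift of $q'$ on $\tilde\ell$. (Here and below $\tilde\ell$ also denotes the closed lift of the diagram of the knot at hand.)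

**Step 6: an isotopy of cores in the slab.** Identify $\mathbb R^2=\mathbb C$. An arc in $W$ with a single maximum at level $z_*$ and end points over $a,b$ is described by its rising branch $u(z)$ and its falling branch $w(z)$, $c_k\le z\le z_*$, with $u(z)\ne w(z)$ for $z<z_*$. Put $m=(u+w)/2$ and $d=w-u$. We may assume that near $z_*$ both $\omega^0$ and $\omega$ are in standard form: $m$ is smooth and $d(z)=2\sqrt{z_*-z}\,e^{i\alpha}$ with constant $\alpha$. (With $\rho=\pm\sqrt{z_*-z}$ the arc is $\rho\mapsto(m(z_*-\rho^2)+\rho e^{i\alpha},\,z_*-\rho^2)$, which is smooth.) Let $(m^0,d^0)$ belong to $\omega^0$ and $(m^1,d^1)$ to $\omega$; they agree near $z=c_k$. Choose continuous logarithms of $d^0,d^1$ on $[c_k,z_*)$ that agree near $c_k$; near $z_*$ they give values $\alpha^0,\alpha^1$ of the two angles. For $0\le\sigma\le1$ put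
$$m^\sigma=(1-\sigma)m^0+\sigma m^1,\qquad d^\sigma=\exp\bigl((1-\sigma)\log d^0+\sigma\log d^1\bigr).$$
Below $z_*$ we have $d^\sigma\ne0$, so the two branches stay apart. Near $z_*$ we have $d^\sigma=2\sqrt{z_*-z}\,e^{i((1-\sigma)\alpha^0+\sigma\alpha^1)}$, which is the standard form again. So this is a smooth isotopy of embedded arcs in $W$ from $\omega^0$ to $\omega$, fixed near the end points. By isotopy extension it is induced by an ambient isotopy of $\mathbb R^3$ with compact support in $\mathbb R^2\times(c_k,c_{k+1})$. Let $\Phi$ be its final diffeomorphism. Let $L^{(k)}=\Phi(L')$, where the finger of $L'$ is chosen sufficiently thin after $\Phi$ has been fixed, followed by a small generic perturbation.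

**Step 7: verification.** (a) holds since $L^{(k)}$ is isotopic to $L'$ in $\mathbb R^3$. In $W$, the knot $L^{(k)}$ consists of two antiparallel edges that are $C^1$-close to $\omega$, since $\Phi(\omega^0)=\omega$ and the finger is thin. Outside the finger it agrees with $L^{(k-1)}$, up to the small perturbation. So $L^{(k)}\subset P\times(0,c_{k+1})$, and (b) holds because $\vartheta$ avoids the $D_j$ with $j>k$. Pulling the finger back along its core, through the strand at $q'$, is a homotopy in $P\times(0,1)$ from $L^{(k)}$ to $L^{(k-1)}$. It lifts to $\tilde P\times(0,1)$, so (c) holds.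

For (d), recall that $\vartheta$ is an immersion and that the edges of the finger are $C^1$-close to the core. So no edge crosses itself at nearby parameters, and the new crossings are the following.

* For each crossing of $\vartheta$ with the diagram of $L^{(k-1)}$: two crossings at which the finger is over, as it is in $W$, with equal $h_q$ and opposite signs. The contribution is $0$.
* For each double point of $\vartheta$: by Step 5 both core points lie on the part of $\omega$ where the height increases strictly, so they have different heights. There are four crossings with the same strip on top, with equal $h_q$ and cancelling signs. The contribution is $0$.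
* Crossings of one edge of the finger with the other at nearby core parameters, coming from twisting of the finger. The lifts are adjacent, so $h_q=1$. The contribution is an integer.
* The two crossings at the tip, which $\Phi$ does not touch. The finger there lifts next to $h_k$ times the lift of the strand at $q'$. As in Section 10, Step 4, with the finger over at exactly one of the two crossings, they contribute $\pm(h_k+h_k^{-1})$, and the sign is determined by which of the two is over. We make the choice that gives $\delta_k$.

This proves (d), the induction, and Theorem 2(2). $\square$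

## 13. Prescribed corank, and a very large subgroup of finite index

**Proof of Theorem 2(3).** For $g'\ge2$ let $Y_{g'}$ be the manifold of Theorem 2(2) of genus $g'$. Its group has corank $1$: it is not very large, and it maps onto $\mathbb Z$ since $H_1\cong\mathbb Z^{g'}\ne0$.

For $k=g$ take a standard handlebody; its group $F_g$ has corank $g$. For $1\le k<g$ we have $g-k+1\ge2$. Let $Y$ be the boundary connected sum of $Y_{g-k+1}$ with a handlebody of genus $k-1$. It is homotopy equivalent to a wedge of the two pieces, so it is a homology handlebody of genus $(g-k+1)+(k-1)=g$, with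
$$\pi_1(Y)=\pi_1(Y_{g-k+1})*F_{k-1}.$$
It embeds in $S^3$: add $k-1$ small trivial 1-handles to $Y_{g-k+1}\subset S^3$ near a boundary point. The corank is at least $1+(k-1)=k$. Conversely, suppose that $\pi_1(Y)$ surjects onto $F_m$. The image of $\pi_1(Y_{g-k+1})$ is a subgroup of a free group, hence free, and finitely generated, and its rank is at most $1$ because $\pi_1(Y_{g-k+1})$ has corank $1$. So $F_m$ is generated by $1+(k-1)=k$ elements, and $m\le k$. $\square$

**Proof of Theorem 2(4), second claim.** Let $Y$ be a homology handlebody of genus $g\ge2$. As $H_3(Y)=0$, $\partial Y\ne\emptyset$. So $Y$ has a handle decomposition with one 0-handle, $n_1$ 1-handles, $n_2$ 2-handles and no 3-handles. Then $1-n_1+n_2=\chi(Y)=1-g$, so $\pi_1(Y)$ has a presentation with $n_1-n_2=g\ge2$ more generators than relators. By B. Baumslag and S. J. Pride (*Groups with two more generators than relators*, J. London Math. Soc. (2) 17 (1978)), a group with a presentation having at least two more generators than relators has a finite-index subgroup mapping onto $F_2$. This subgroup is very large. $\square$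

The first claim of Theorem 2(4) was proved in Section 3, part (1) in Section 7, and part (2) in Section 12, so Theorem 2 is proved.
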